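\title{Property (T) for random quotients of free products above density one third}

\begin{abstract}
In the free product density model one divides a free product $G_1*\cdots*G_n$ of finitely generated groups by $\lfloor|C_\ell|^d\rfloor$ random elements of the set $C_\ell$ of cyclically reduced words with $\ell$ syllables, each syllable taken from a fixed ball. We prove that for every density $d>1/3$ the quotient has Property (T) with probability tending to $1$ as $\ell\to\infty$, with no assumption on the factors. In fact $K\ell|C_\ell|^{1/3}$ relators suffice, and the Kazhdan constant with respect to the syllables is at least $1/(2\ell)$, which is the correct order in general. The proof cuts relators into three independent pieces, applies a spectral gap inequality to three random bipartite graphs, and passes through a subgroup of finite index.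
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Let $n\ge2$ and $m\ge1$ be integers, let $0<d<1$, and let $\mathcal G=(G_1,\dots,G_n)$ be nontrivial groups with finite generating sets $S_1,\dots,S_n$. If $n=2$ we assume that $G_1$ or $G_2$ is not isomorphic to $\mathbb Z/2\mathbb Z$, so that $G_1*G_2$ is not virtually cyclic. Let $A_i$ be the ball of radius $m$ about the identity in the word metric of $S_i$, with the identity removed. All that we use about $A_i$ is that it is a finite symmetric generating set of $G_i$ not containing $1$. Put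
\[
F=G_1*\cdots*G_n,\qquad A=A_1\cup\dots\cup A_n,\qquad \alpha_i=|A_i|\ge1 .
\]
Then $A$ is a finite symmetric generating set of $F$.

Every element of $F$ has a unique normal form $g_1g_2\cdots g_k$ with $g_j\in G_{i_j}\setminus\{1\}$ and $i_j\ne i_{j+1}$. The $g_j$ are its \emph{syllables}, $i_j$ is the \emph{type} of $g_j$, and $k$ is the syllable length. The element is \emph{cyclically reduced} if $k\ge2$ and $i_k\ne i_1$. On the Bass--Serre tree of the splitting such an element is loxodromic, with translation length proportional to $k$, and every loxodromic element is conjugate to a cyclically reduced one; so syllable length is the length that the tree sees. Throughout, a \emph{word} is a normal form all of whose syllables lie in $A$, and its \emph{length} is its syllable length.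

Let $C_\ell$ be the finite set of cyclically reduced words of length $\ell\ge2$, and call $\ell$ \emph{admissible} if $C_\ell\neq\emptyset$. For $n=2$ the types alternate and the admissible $\ell$ are the even ones; for $n\ge3$ every $\ell\ge2$ is admissible. Choose $R=\lfloor|C_\ell|^d\rfloor$ elements $r_1,\dots,r_R$ of $C_\ell$ independently and uniformly, and set
\[
G=F/\langle\langle r_1,\dots,r_R\rangle\rangle .
\]
We write $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$. The \emph{density} $d$ measures, on a logarithmic scale, the share of the available relators that is imposed. This is the analogue of Gromov's density model, in which one takes $(2n-1)^{d\ell}$ random cyclically reduced words of length $\ell$ in a free group of rank $n$. The data $\mathcal G$, $S_i$, $m$, $d$ are fixed, and a property holds \emph{with overwhelming probability} if its probability tends to $1$ as $\ell\to\infty$ through admissible values.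

\subsection{The question and the answer}

A unitary representation of a group $G$ on a Hilbert space $\mathcal H$ \emph{has almost invariant vectors} if for every finite $Q\subseteq G$ and every $\delta>0$ there is a unit vector $\xi$ with $|g\xi-\xi|<\delta$ for all $g\in Q$. The group has \emph{Property (T)} if every unitary representation with almost invariant vectors has a nonzero invariant vector. Finite groups have (T): the average of an orbit of diameter less than $1$ through a unit vector is invariant and nonzero. The free product $F$ does not have (T) (Example~\ref{ex:tree}). How many random relators are needed to produce it?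

We recall three facts from \cite{EKMNS}. If $d<1/2$, then with overwhelming probability each $G_i$ embeds in $G$ and $G$ is hyperbolic relative to $\{G_1,\dots,G_n\}$. If $d>1/2$, then with overwhelming probability $G$ is a finite dihedral group. In Gromov's density model the threshold density for Property (T) is unknown; it is at most $1/3$ and at least $1/4$. The question, posed in \cite{EKMNS}, is whether $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$ has Property (T) with overwhelming probability when $d>1/3$.

\begin{theorem}\label{thm:main}
Let $\mathcal G$, $S_i$ and $m$ be as above. If $d>1/3$, then $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$ has Property \textup{(T)} with overwhelming probability.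
\end{theorem}

No assumption such as finiteness or (T) is made on the factors. For $1/3<d<1/2$ the theorem and the first fact above give groups with (T) that still contain every $G_i$, and so are infinite as soon as one $G_i$ is.

A count explains why $1/3$ is the density to expect. There is $\lambda>1$ such that $F$ contains about $\lambda^k$ words of length $k$, so there are about $\lambda^{d\ell}$ relators. Cut each relator into two halves. If $d>1/2$, a first half is shared on average by $\lambda^{(d-1/2)\ell}$ relators, and two relators $xy$ and $xy'$ force $y=y'$ in $G$; this matches the collapse above density $1/2$. Now cut each relator into thirds, $x_1x_2x_3$, and join $x_1$ to $x_2$ by an edge. The result is a random graph with about $\lambda^{\ell/3}$ vertices and $\lambda^{d\ell}$ edges. For $d>1/3$ its average degree tends to infinity, and one expects a large spectral gap; a gap of this kind is what our proof converts into Property (T). For $d<1/3$ there are fewer edges than vertices by an exponential factor, most vertices are isolated, and the method gives nothing.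

In a free product this plan meets an obstacle. The thirds of a uniform element of $C_\ell$ are not independent, since the last type of $x_1$ must differ from the first type of $x_2$. We restore independence by keeping only the relators whose three pieces all begin with type $1$ and end with type $2$; these form a positive proportion of $C_\ell$. The price is that the sets of pieces are not symmetric, that their lengths may differ, and that the argument only sees the subgroup generated by the products $x_1x_2x_3$, which may be proper. The first two points are met by using three graphs and three base vectors, the last by showing that the subgroup has finite index.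

\subsection{The quantitative theorem}\label{sec:quant}

For each large admissible $\ell$ fix a decomposition
\[
\ell=k_1+k_2+k_3,\qquad |k_i-\ell/3|\le2,
\]
with all $k_i$ even and positive if $n=2$, and all $k_i\ge6$ if $n\ge3$. (For $n=2$, write $\ell/2$ as a sum of three integers within distance $1$ of $\ell/6$ and double them.) Let $X_i$ be the set of words of length $k_i$ whose first syllable has type $1$ and whose last syllable has type $2$, and put
\[
W=X_1X_2X_3\subseteq F,\qquad \Lambda=\langle W\rangle\le F .
\]
In a product $x_1x_2x_3$ with $x_i\in X_i$ a syllable of type $2$ meets a syllable of type $1$ at each junction, also cyclically. So the product is already a cyclically reduced normal form, $W\subseteq C_\ell$, and by uniqueness of normal forms the map $X_1\times X_2\times X_3\to W$ is a bijection. Lemma~\ref{lem:index} shows that $\Lambda$ has finite index in $F$. For a quotient $G$ of $F$ we write $\bar\Lambda$ for the image of $\Lambda$, and elements of $F$ act in representations of $G$ through their images.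

The \emph{Kazhdan constant} of $G$ with respect to $A$ is
\[
\kappa(G,A)=\inf_{\mathcal H}\ \inf_{|\xi|=1}\ \max_{s\in A}|s\xi-\xi| ,
\]
where $\mathcal H$ runs over the unitary representations of $G$ without nonzero invariant vectors (and $\inf\emptyset=\infty$).

\begin{theorem}\label{thm:quant}
There is a constant $K$, depending only on $(\alpha_1,\dots,\alpha_n)$, with the following property. Let $R=R(\ell)\ge K\ell|C_\ell|^{1/3}$ for all large admissible $\ell$, and let $G$ be the quotient of $F$ by the normal closure of $R$ independent uniform elements of $C_\ell$. Then with overwhelming probability $G$ has Property \textup{(T)}, in the following quantitative form.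
\begin{enumerate}
\item[(1)] With overwhelming probability, $\kappa(G,A)\ge\frac1{2\ell}$.
\item[(2)] Given $0<\varepsilon<2$, if $K$ is large enough in terms of $\varepsilon$ also, then with overwhelming probability every unitary representation $\mathcal H$ of $G$ with no nonzero $\bar\Lambda$-invariant vector satisfies
\[
\max_{x\in X_1\cup X_2\cup X_3}|x\xi-\xi|\ge\sqrt{2-\varepsilon}\,|\xi|\qquad\text{for all }\xi\in\mathcal H .
\]
\item[(3)] The order $1/\ell$ in \textup{(1)} cannot be improved in general: if $n=2$ and there are homomorphisms $\chi_i:G_i\to\mathbb Z/2\mathbb Z$ with $\chi_i(A_i)=\{1\bmod2\}$ for $i=1,2$ (for example $G_1=G_2=\mathbb Z$, $S_i=\{1\}$, $m=1$), then $\kappa(G,A)\le2\sin(\pi/\ell)$ for all even $\ell\ge6$.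
\end{enumerate}
\end{theorem}

If $G$ is infinite, the constant in (2) cannot exceed $\sqrt2$: then $\bar\Lambda$ is infinite, so $\ell^2(G)$ has no nonzero $\bar\Lambda$-invariant vector, while every group element moves the indicator function of the identity by $0$ or $\sqrt2$. We do not claim that $1/3$ is the threshold density, and we make no statement about $R=\lfloor|C_\ell|^d\rfloor$ with $d\le1/3$.

Sections~\ref{sec:links}--\ref{sec:index} are deterministic: they show that a spectral condition on three graphs built from the relators in $W$ implies (T). Section~\ref{sec:random} shows that the condition holds with overwhelming probability, and Section~\ref{sec:proofs} collects the proofs of the two theorems.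

\section{Cocycles}\label{sec:cocycles}

Let $\mathcal H$ be a unitary representation of a group $G$, with norm $|\cdot|$. Writing $g_1\cdots g_k\xi-\xi$ as a telescoping sum of the vectors $g_1\cdots g_{j-1}(g_j\xi-\xi)$ gives
\begin{equation}\label{eq:tele}
|g_1\cdots g_k\xi-\xi|\le\sum_{j=1}^k|g_j\xi-\xi| .
\end{equation}
A \emph{cocycle} is a map $b:G\to\mathcal H$ with $b(gh)=b(g)+gb(h)$. A \emph{coboundary} is a map $g\mapsto\xi-g\xi$ with $\xi\in\mathcal H$; it is a bounded cocycle. Every cocycle has $b(1)=0$ and $b(g^{-1})=-g^{-1}b(g)$, so the set where a cocycle vanishes is a subgroup, and so is the set where two cocycles agree.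

\begin{theorem}[{\cite[Theorem 2.12.4 and Proposition 2.2.9]{BHV}}]\label{thm:DG}
A countable group has Property \textup{(T)} if and only if every cocycle for every unitary representation is a coboundary (Delorme--Guichardet). A bounded cocycle is a coboundary.
\end{theorem}

For the trivial representation on $\mathbb C$ the cocycles are the homomorphisms $G\to\mathbb C$ and the only coboundary is $0$.

\begin{example}\label{ex:tree}
The group $F$ does not have (T). Let $F$ act on the square-summable functions on oriented edges of its Bass--Serre tree. For vertices $u,v$ let $c(u,v)$ be the indicator function of the oriented geodesic from $u$ to $v$ minus that of the reverse geodesic. Backtracking cancels, so $c(u,v)+c(v,w)=c(u,w)$, and $gc(u,v)=c(gu,gv)$. Hence $b(g)=c(v,gv)$ is a cocycle, and $|b(g)|^2=2\operatorname{dist}(v,gv)$ is unbounded along the powers of a loxodromic element.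
\end{example}

\section{Triangles, links and the case of homomorphisms}\label{sec:links}

\subsection{The three links}

Fix a large admissible $\ell$, a quotient $G$ of $F$, and a list $\mathcal T$ of $M\ge1$ triples $(x_1,x_2,x_3)\in X_1\times X_2\times X_3$, repetitions allowed, such that $x_1x_2x_3=1$ in $G$. The members of $\mathcal T$ are called \emph{triangles}; later they will be the random relators that fall in $W$. Indices $i$ are taken modulo $3$, and the $X_i$ are treated as disjoint even when $k_i=k_j$: we work on $X=X_1\sqcup X_2\sqcup X_3$.

For $x\in X_i$ let $\deg(x)$ be the number of triangles having $x$ in position $i$, so that for any function $h$ on $X_i$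
\begin{equation}\label{eq:count}
\sum_{x\in X_i}\deg(x)h(x)=\sum_{(x_1,x_2,x_3)\in\mathcal T}h(x_i).
\end{equation}
The \emph{link} $L_i$ is the bipartite multigraph on $X_{i-1}\sqcup X_i$ with one edge $\{x_{i-1},x_i\}$ for each triangle. It has $M$ edges, and $\deg(x)$ is the degree of $x\in X_i$ both in $L_i$ and in $L_{i+1}$. The name comes from Figure~\ref{fig:triangle}: take three vertices $v_1,v_2,v_3$, draw each $x\in X_i$ as an arrow from $v_i$ to $v_{i+1}$, and fill in a face for each triangle; then $L_i$ records the corners of faces at $v_i$.

\begin{figure}[ht]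
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=1.5pt,label=left:{$v_1$}] (a) at (0,0) {};
\node[circle,fill,inner sep=1.5pt,label=right:{$v_2$}] (b) at (4,0) {};
\node[circle,fill,inner sep=1.5pt,label=above:{$v_3$}] (c) at (2,3.2) {};
\draw[->,thick] (a) -- node[below]{$x_1$} (b);
\draw[->,thick] (b) -- node[right]{$x_2$} (c);
\draw[->,thick] (c) -- node[left]{$x_3$} (a);
\draw[dashed] (0.9,0) -- (0.48,0.76);
\draw[dashed] (3.1,0) -- (3.52,0.76);
\draw[dashed] (1.52,2.44) -- (2.48,2.44);
\node at (1.0,0.55) {$L_1$};
\node at (3.0,0.55) {$L_2$};
\node at (2,2.15) {$L_3$};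
\end{tikzpicture}
\caption{A relator $x_1x_2x_3$ drawn as a triangle. Its corner at $v_i$ (dashed) joins the incoming side $x_{i-1}$ to the outgoing side $x_i$ and contributes one edge to the graph $L_i$. The side opposite to that corner is $x_{i+1}$.}
\label{fig:triangle}
\end{figure}

\subsection{The Poincar\'e inequality}

Let $\Gamma$ be a bipartite multigraph on $P\sqcup Q$ with $M$ edges and no isolated vertex. Let $B$ be the $P\times Q$ matrix whose entries count the edges, let $D_P$, $D_Q$ be the diagonal matrices of degrees, and put $\tilde B=D_P^{-1/2}BD_Q^{-1/2}$. Let $\sigma(\Gamma)$ be the second largest singular value of $\tilde B$, counted with multiplicity, or $0$ if there is none. For a complete bipartite graph $\tilde B$ has rank one and $\sigma(\Gamma)=0$. In general a small $\sigma(\Gamma)$ means that a function which varies little along edges is close to its mean.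

\begin{lemma}\label{lem:poincare}
Suppose $\sigma(\Gamma)\le\sigma<1$. For every function $\varphi$ on $P\sqcup Q$ with values in a Hilbert space, and $\bar\varphi=\frac1{2M}\sum_z\deg(z)\varphi(z)$,
\[
\sum_z\deg(z)|\varphi(z)|^2-2M|\bar\varphi|^2=\sum_z\deg(z)|\varphi(z)-\bar\varphi|^2\le\frac1{1-\sigma}\sum_{\text{\rm edges }zz'}|\varphi(z)-\varphi(z')|^2 .
\]
\end{lemma}

\begin{proof}
The equality follows by expanding the square, since $\sum_z\deg(z)=2M$. Both sides of the inequality are sums over the coordinates in an orthonormal basis of the span of the values of $\varphi$, so we may take $\varphi$ scalar. Put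
\[
\mathcal A=\begin{pmatrix}0&\tilde B\\ \tilde B^{*}&0\end{pmatrix},\qquad D=D_P\oplus D_Q,\qquad \psi=D^{1/2}\varphi,\qquad e=D^{1/2}\mathbf 1 .
\]
Each edge $zz'$ contributes $|\varphi(z)|^2+|\varphi(z')|^2-2\operatorname{Re}\varphi(z)\overline{\varphi(z')}$, so the sum over edges equals $\langle\psi,\psi\rangle-\langle\mathcal A\psi,\psi\rangle$. This is nonnegative for all $\psi$ and zero for $\psi=e$, so all eigenvalues of the symmetric matrix $\mathcal A$ are at most $1$ and $\mathcal Ae=e$. The eigenvalues of $\mathcal A$ are the singular values of $\tilde B$, their negatives, and zeros. Hence the largest singular value is $1$, the eigenvalue $1$ is simple, and all other eigenvalues are at most $\sigma$. It follows that $\langle(I-\mathcal A)\psi,\psi\rangle\ge(1-\sigma)\|\psi-\psi_0\|^2$, where $\psi_0$ is the projection of $\psi$ onto $\mathbb Ce$. Since $\|e\|^2=2M$ and $\langle\psi,e\rangle=2M\bar\varphi$, we have $\psi_0=\bar\varphi e$ and $\|\psi-\psi_0\|^2=\sum_z\deg(z)|\varphi(z)-\bar\varphi|^2$.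
\end{proof}

\begin{definition}\label{def:expanding}
Let $0\le\sigma<1/2$. The list $\mathcal T$ is \emph{$\sigma$-expanding} if $M\ge1$, no link has an isolated vertex, and $\sigma(L_i)\le\sigma$ for $i=1,2,3$. We put $\beta=\frac1{1-\sigma}$, so that $1\le\beta<2$.
\end{definition}

\subsection{The trivial representation}\label{sec:model}

The whole argument is visible for the trivial representation. Let $\mathcal T$ be $\sigma$-expanding and let $b:G\to\mathbb C$ be a homomorphism; we show that $b=0$.

The function $f=b|_X$ satisfies $f(x_1)+f(x_2)+f(x_3)=0$ for every triangle. These equations have obvious solutions, whatever $\mathcal T$ is: the functions equal to a constant $\mu_i$ on $X_i$ with $\mu_1+\mu_2+\mu_3=0$. We claim that there are no others. Let $\mu_i=\frac1M\sum_{x\in X_i}\deg(x)f(x)$. Averaging the equation over all triangles and using \eqref{eq:count} gives $\mu_1+\mu_2+\mu_3=0$. So $f_0=f-\mu_i$ on $X_i$ is again a solution, with weighted mean zero on each $X_i$. On the vertices of $L_i$ let $\varphi_i$ be $f_0$ on $X_i$ and $-f_0$ on $X_{i-1}$. Then $\bar\varphi_i=0$, and the sign is chosen so that the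 variation along the edge coming from a triangle is the value on the opposite side:
\[
\varphi_i(x_i)-\varphi_i(x_{i-1})=f_0(x_i)+f_0(x_{i-1})=-f_0(x_{i+1}).
\]
With $s_i=\sum_{x\in X_i}\deg(x)|f_0(x)|^2$, Lemma~\ref{lem:poincare} and \eqref{eq:count} give $s_{i-1}+s_i\le\beta s_{i+1}$. Adding the three inequalities,
\[
2(s_1+s_2+s_3)\le\beta(s_1+s_2+s_3).
\]
Each side of a triangle lies on two corners and is opposite to one; this is the $2$ on the left and the $1$ on the right. Since $\beta<2$ all $s_i$ vanish, and since all degrees are positive, $f_0=0$.

Thus $b=\mu_i$ on $X_i$, and $b(w)=\mu_1+\mu_2+\mu_3=0$ for \emph{every} $w\in W$, not only for the few $w$ that are relators. So $b$ vanishes on $\bar\Lambda$. As $\bar\Lambda$ has finite index, every $g\in G$ has a positive power in $\bar\Lambda$, and $b(g)=0$.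

The smallest instance is $F=\mathbb Z*\mathbb Z=\langle s_1,s_2\rangle$ with $m=1$ and $\ell=6$, where each $X_i$ consists of the four words $s_1^{\pm1}s_2^{\pm1}$. Label each $X_i$ by $\mathbb Z/4\mathbb Z$ and take as triangles the $16$ triples, out of $64$, whose labels add to $0$. Each link is complete bipartite, so $\sigma=0$. Here the last step is immediate: $b$ is constant on $X_1$, so $b(s_1s_2)=b(s_1^{-1}s_2)=b(s_1s_2^{-1})$ and $b(s_1)=b(s_2)=0$.

\begin{remark}
Cutting into four pieces, which would need only about $|C_\ell|^{1/4}$ relators to fill the links, does not work this way. A corner then has two opposite sides, the variation along an edge has square at most $2|f_0(x_{i+1})|^2+2|f_0(x_{i+2})|^2$, and the sum over $i$ reads $2\sum s_i\le4\beta\sum s_i$, which is empty.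
\end{remark}

\section{Unitary coefficients}\label{sec:unitary}

Let $\mathcal T$ be $\sigma$-expanding and let $\mathcal H$ be a unitary representation of $G$. A cocycle $b$ satisfies $0=b(x_1x_2x_3)=b(x_1)+x_1b(x_2)+x_1x_2b(x_3)$ for each triangle. We therefore consider the Hilbert space $\mathcal C^1$ of functions $f:X\to\mathcal H$ with $\|f\|^2=\sum_{x\in X}\deg(x)|f(x)|^2$ (a norm, since all degrees are positive) and its closed subspace $\mathcal Z^1$ of functions with
\begin{equation}\label{eq:Z}
f(x_1)+x_1f(x_2)+x_1x_2f(x_3)=0\qquad\text{for all }(x_1,x_2,x_3)\in\mathcal T .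
\end{equation}
For a triangle, $x_1^{-1}=x_2x_3$ in $G$, so applying $x_1^{-1}$ to \eqref{eq:Z} gives $f(x_2)+x_2f(x_3)+x_2x_3f(x_1)=0$. As $x_2x_3x_1=1$ in $G$, we may repeat this once more. Hence for $f\in\mathcal Z^1$, every triangle and every $i$,
\begin{equation}\label{eq:rot}
f(x_{i-1})+x_{i-1}f(x_i)+x_{i-1}x_if(x_{i+1})=0 .
\end{equation}

What are the obvious solutions? The functions $x\mapsto\xi-x\xi$ are not enough: for the trivial representation they vanish and miss the constants $\mu_i$. We place one vector $\xi_i$ at each vertex $v_i$ of Figure~\ref{fig:triangle} and define the bounded operator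
\[
\partial:\mathcal H^3\to\mathcal C^1,\qquad(\partial\xi)(x)=\xi_i-x\xi_{i+1}\quad(x\in X_i).
\]
For the trivial representation its image consists of the constants $\mu_i=\xi_i-\xi_{i+1}$ with sum zero. In general, for $f=\partial\xi$ and \emph{any} $(x_1,x_2,x_3)\in X_1\times X_2\times X_3$,
\begin{equation}\label{eq:telescope}
\begin{split}
f(x_1)+x_1f(x_2)+x_1x_2f(x_3)&=(\xi_1-x_1\xi_2)+x_1(\xi_2-x_2\xi_3)+x_1x_2(\xi_3-x_3\xi_1)\\
&=\xi_1-x_1x_2x_3\,\xi_1 .
\end{split}
\end{equation}
For triangles this is $0$, so $\operatorname{im}\partial\subseteq\mathcal Z^1$.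

In Section~\ref{sec:model} we subtracted the means by hand. Now the means are twisted by the action and cannot simply be subtracted. They turn out to be the components of $\partial^*f$, so we keep them in the Poincar\'e inequality, obtain a lower bound for $\partial^*$, and let that bound produce the vector $\xi$.

\begin{proposition}\label{prop:key}
Let $\mathcal T$ be $\sigma$-expanding and put $a=2M(2-\beta)>0$. Then $\|\partial^*f\|^2\ge a\|f\|^2$ for all $f\in\mathcal Z^1$. Consequently $\partial\partial^*$ restricts to an invertible operator on $\mathcal Z^1$, and $\operatorname{im}\partial=\mathcal Z^1$.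
\end{proposition}

\begin{proof}
For $f\in\mathcal C^1$ define $\varphi_i$ on the vertices of $L_i$ by
\[
\varphi_i(x)=f(x)\quad(x\in X_i),\qquad\varphi_i(y)=-y^{-1}f(y)\quad(y\in X_{i-1}).
\]
In
\[
\langle\partial\xi,f\rangle=\sum_{i}\sum_{x\in X_i}\deg(x)\big(\langle\xi_i,f(x)\rangle-\langle\xi_{i+1},x^{-1}f(x)\rangle\big)
\]
collect the terms containing $\xi_i$. They come from $X_i$ and $X_{i-1}$, and give
\[
(\partial^*f)_i=\sum_{x\in X_i}\deg(x)f(x)-\sum_{y\in X_{i-1}}\deg(y)y^{-1}f(y)=\sum_{z\in L_i}\deg(z)\varphi_i(z)=2M\bar\varphi_i .
\]
Let $f\in\mathcal Z^1$. Applying $x_{i-1}^{-1}$ to \eqref{eq:rot} gives, for each triangle,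
\[
\varphi_i(x_i)-\varphi_i(x_{i-1})=f(x_i)+x_{i-1}^{-1}f(x_{i-1})=-x_if(x_{i+1}),
\]
a vector of norm $|f(x_{i+1})|$. Put $s_i=\sum_{x\in X_i}\deg(x)|f(x)|^2$. Since $|\varphi_i(z)|=|f(z)|$ and $2M|\bar\varphi_i|^2=\frac1{2M}|(\partial^*f)_i|^2$, Lemma~\ref{lem:poincare} for $L_i$ and \eqref{eq:count} give
\[
s_{i-1}+s_i-\frac1{2M}|(\partial^*f)_i|^2\le\beta s_{i+1}.
\]
Adding over $i$ yields $2\|f\|^2-\frac1{2M}\|\partial^*f\|^2\le\beta\|f\|^2$, which is the inequality.

The operator $\Delta=\partial\partial^*|_{\mathcal Z^1}$ maps $\mathcal Z^1$ into $\operatorname{im}\partial\subseteq\mathcal Z^1$, is bounded and self-adjoint, and satisfies $\langle\Delta f,f\rangle=\|\partial^*f\|^2\ge a\|f\|^2$. So $\|\Delta f\|\ge a\|f\|$, whence $\Delta$ is injective with closed range, and the orthogonal complement of the range is $\ker\Delta=0$. Thus $\Delta$ is invertible, and $\mathcal Z^1=\operatorname{im}\Delta\subseteq\operatorname{im}\partial$.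
\end{proof}

\begin{corollary}\label{cor:lambda}
Let $\mathcal T$ be $\sigma$-expanding and let $\mathcal H$ be a unitary representation of $G$.
\begin{enumerate}
\item[(a)] For every cocycle $b:G\to\mathcal H$ there is $\xi_1\in\mathcal H$ with $b(g)=\xi_1-g\xi_1$ for all $g\in\bar\Lambda$.
\item[(b)] If $\mathcal H$ has no nonzero $\bar\Lambda$-invariant vector, then $\max_{x\in X}|x\zeta-\zeta|^2\ge2(2-\beta)|\zeta|^2$ for all $\zeta\in\mathcal H$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The function $f=b|_X$ lies in $\mathcal Z^1$, so $f=\partial\xi$ for some $\xi\in\mathcal H^3$. For every $w=x_1x_2x_3\in W$ the cocycle identity and \eqref{eq:telescope} give $b(w)=\xi_1-w\xi_1$. The cocycles $b$ and $g\mapsto\xi_1-g\xi_1$ agree on a subgroup containing the image of $W$, hence on $\bar\Lambda$.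

(b) First, $\partial$ is injective. If $\partial\xi=0$, then \eqref{eq:telescope} gives $w\xi_1=\xi_1$ for all $w\in W$, so $\xi_1$ is $\bar\Lambda$-invariant and $\xi_1=0$; then $\xi_3=x_3\xi_1=0$ and $\xi_2=x_2\xi_3=0$ for any $x_3\in X_3$, $x_2\in X_2$. Now let $\xi\in\mathcal H^3$. By Proposition~\ref{prop:key} there is $f\in\mathcal Z^1$ with $\partial\partial^*f=\partial\xi$, so $\xi=\partial^*f$ by injectivity, and $\|f\|\le a^{-1/2}\|\xi\|$. Therefore
\[
\|\xi\|^2=\langle\xi,\partial^*f\rangle=\langle\partial\xi,f\rangle\le a^{-1/2}\|\partial\xi\|\,\|\xi\|,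
\]
that is, $\|\partial\xi\|^2\ge a\|\xi\|^2$. For $\xi=(\zeta,\zeta,\zeta)$ this reads $\sum_{x\in X}\deg(x)|\zeta-x\zeta|^2\ge6M(2-\beta)|\zeta|^2$. The degrees add up to $3M$, so some $x$ has $|\zeta-x\zeta|^2\ge2(2-\beta)|\zeta|^2$.
\end{proof}

\section{From $\Lambda$ to $G$}\label{sec:index}

\subsection{The subgroup $\Lambda$ has finite index}

Corollary~\ref{cor:lambda} controls $\bar\Lambda$ only. To reach $G$ we determine how $F$ acts on the cosets of $\Lambda$. The point is that $W$ is a full product set, so two beginnings of words of $W$ that admit a common ending lie in the same coset.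

\begin{lemma}\label{lem:index}
Consider the right action of $F$ on $\Lambda\backslash F$.
\begin{enumerate}
\item[(a)] If $n=2$, there are at most $\ell$ cosets. For $i=1,2$ all $s\in A_i$ act by the same permutation $\tau_i$, and $\tau_1^2=\tau_2^2=(\tau_1\tau_2)^{\ell/2}=1$.
\item[(b)] If $n\ge3$, there are at most two cosets, and all $s\in A$ act by the same permutation $\tau$, with $\tau^2=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use two observations. First,
\begin{equation}\label{eq:star}
\text{if }vy\in W\text{ and }v'y\in W,\text{ then }\Lambda v=\Lambda y^{-1}=\Lambda v'.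
\end{equation}
Second, a nonempty set of cosets that is closed under right multiplication by $A$ is all of $\Lambda\backslash F$, because $A=A^{-1}$ generates $F$ and the action is transitive.

(a) Since the $k_i$ are even, $W$ is the set of all words of length $\ell$ whose odd syllables have type $1$ and whose even syllables have type $2$. For $0\le j\le\ell$, any two length-$j$ prefixes $v,v'$ of elements of $W$ can be completed by the same $y$, so by \eqref{eq:star} they define one coset $q_j$, and $q_0=q_\ell=\Lambda$. Let $0\le j<\ell$ and let $s$ have the type of the $(j+1)$-st syllable. Then $vs$ is a prefix of length $j+1$, so $q_js=q_{j+1}$. The same holds for $s^{-1}$, which lies in $A$ and has the same type, so $q_{j+1}s=q_j$. With indices modulo $\ell$, for $s\in A_1$ and $s'\in A_2$ this says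
\[
q_js=q_{j+1},\quad q_js'=q_{j-1}\quad(j\text{ even}),\qquad q_js=q_{j-1},\quad q_js'=q_{j+1}\quad(j\text{ odd}).
\]
So $\{q_0,\dots,q_{\ell-1}\}$ is closed under $A$ and equals $\Lambda\backslash F$. The formulas depend only on the type, which defines $\tau_1,\tau_2$, and show $\tau_i^2=1$. Finally $q_jss'$ is $q_{j+2}$ for even $j$ and $q_{j-2}$ for odd $j$, so $(\tau_1\tau_2)^{\ell/2}$ sends $q_j$ to $q_{j\pm\ell}=q_j$.

(b) For any types $h,h'$ and any $k\ge3$ there is a word of length $k$ with first type $h$ and last type $h'$: choose the first $k-2$ types starting from $h$ with consecutive types distinct, then the $(k-1)$-st different from the $(k-2)$-nd and from $h'$, which is possible as $n\ge3$. In particular the $X_i$ are nonempty. Let $j\in\{2,3\}$ and let $v,v'$ be words of length $j$ with first type $1$. Choose a type $h$ different from the last types of $v$ and $v'$, and a word $y'$ of length $k_1-j\ge3$ from type $h$ to type $2$; here $k_1\ge6$ is used. Then $vy',v'y'\in X_1$, and \eqref{eq:star} with $y=y'x_2x_3$ gives $\Lambda v=\Lambda v'$. Call this coset $q_j$. Given $s\in A_i$, choose a type $h\notin\{1,i\}$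 and $g_1\in A_1$, $g_2\in A_h$. Then $g_1g_2$ and $g_1g_2s$ are words of lengths $2$ and $3$ with first type $1$, so $q_2s=q_3$. This holds for all $s\in A=A^{-1}$, so also $q_3s=q_2$. Hence $\Lambda\backslash F=\{q_2,q_3\}$, and every $s\in A$ exchanges $q_2$ and $q_3$.
\end{proof}

The symmetry of the $A_i$ is what makes the permutations involutions. Both bounds on the index are attained: see Remark~\ref{rem:index}.

\subsection{Property (T) and the Kazhdan constant}

\begin{proposition}\label{prop:T}
If $\mathcal T$ is $\sigma$-expanding, then $G$ has Property \textup{(T)}.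
\end{proposition}

\begin{proof}
Let $b$ be a cocycle for a unitary representation of $G$ and let $\xi_1$ be as in Corollary~\ref{cor:lambda}(a). By Lemma~\ref{lem:index} there is a finite set $U\subseteq G$ with $G=\bar\Lambda U$. For $g\in\bar\Lambda$ and $u\in U$ we have $|b(gu)|=|b(g)+gb(u)|\le2|\xi_1|+\max_{u'\in U}|b(u')|$. So $b$ is bounded, and Theorem~\ref{thm:DG} applies to the countable group $G$.
\end{proof}

For the Kazhdan constant there is one difficulty: a representation without $G$-invariant vectors may well have $\bar\Lambda$-invariant vectors, and these need not form a subrepresentation since $\bar\Lambda$ need not be normal. We split instead along the normal core of $\bar\Lambda$. On one summand Corollary~\ref{cor:lambda}(b) applies; on the other $G$ acts through a finite group described by Lemma~\ref{lem:index}.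

\begin{proposition}\label{prop:kappa}
If $\mathcal T$ is $\frac13$-expanding, then $\kappa(G,A)\ge\frac1{2\ell}$.
\end{proposition}

\begin{proof}
Here $\beta=3/2$ and $2(2-\beta)=1$. Let $\mathcal H$ be a unitary representation of $G$ without nonzero invariant vectors, let $|\xi|=1$, and put $\delta=\max_{s\in A}|s\xi-\xi|$. Let $N_0$ be the kernel of the action of $G$ on $\bar\Lambda\backslash G$. It is normal, and $N_0\le\bar\Lambda$ because it fixes the coset $\bar\Lambda$. The map $\Lambda\backslash F\to\bar\Lambda\backslash G$ is onto and $F$-equivariant, so the conclusions of Lemma~\ref{lem:index} about the permutations induced by $A$ hold in the finite group $G/N_0$. Let $\mathcal H'$ be the space of $N_0$-invariant vectors and $\mathcal H''$ its orthogonal complement. Both are $G$-invariant since $N_0$ is normal. Write $\xi=\xi'+\xi''$ accordingly; then $|s\xi'-\xi'|\le\delta$ and $|s\xi''-\xi''|\le\delta$ for $s\in A$, these being orthogonal components of $s\xi-\xi$.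

A $\bar\Lambda$-invariant vector lies in $\mathcal H'$, so $\mathcal H''$ has no nonzero one. By Corollary~\ref{cor:lambda}(b) some $x\in X_i$ has $|x\xi''-\xi''|\ge|\xi''|$. As $x$ is a product of $k_i\le\ell$ elements of $A$, \eqref{eq:tele} gives $|\xi''|\le\ell\delta$.

The group $G/N_0$ acts on $\mathcal H'$ without nonzero invariant vectors. Let $n\ge3$. Then $G/N_0$ is generated by the common image $\tau$ of all $s\in A$, and $\tau^2=1$. The vector $\xi'+\tau\xi'$ is invariant, hence zero, so $2|\xi'|=|\tau\xi'-\xi'|\le\delta$. Let $n=2$. Then $G/N_0$ is generated by the images $\tau_1,\tau_2$ of $A_1,A_2$, with $\tau_i^2=1$ and $(\tau_1\tau_2)^{\ell/2}=(\tau_2\tau_1)^{\ell/2}=1$. A shortest expression of an element in $\tau_1,\tau_2$ is alternating. It has length $j\le\ell/2$: otherwise its prefix of length $j'=\min(j,\ell)>\ell/2$ extends to an alternating product of length $\ell$, which is trivial, so the prefix equals a product of length $\ell-j'<j'$. By \eqref{eq:tele}, $|\xi'-g\xi'|\le\frac\ell2\delta$ for all $g\in G/N_0$. The average of the vectors $g\xi'$ over $G/N_0$ is invariant, hence zero, so $\xi'$ is the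 average of the vectors $\xi'-g\xi'$ and $|\xi'|\le\frac\ell2\delta$.

In both cases $1=|\xi'|^2+|\xi''|^2\le\frac54\ell^2\delta^2$, so $\delta\ge\frac2{\sqrt5\,\ell}\ge\frac1{2\ell}$.
\end{proof}

Since $A$ is finite, $\kappa(G,A)>0$ implies (T) directly from the definition; so for $\sigma\le1/3$, which is all that we need, (T) also follows without Theorem~\ref{thm:DG}.

The dihedral relations in Lemma~\ref{lem:index}(a) suggest where a matching upper bound comes from.

\begin{proposition}\label{prop:dihedral}
Let $n=2$, let $\chi_1,\chi_2$ be as in Theorem~\ref{thm:quant}\,\textup{(3)}, and let $\ell\ge6$ be even. If $G$ is the quotient of $F$ by the normal closure of any subset of $C_\ell$, then $\kappa(G,A)\le2\sin(\pi/\ell)$.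
\end{proposition}

\begin{proof}
Let $\rho_1,\rho_2$ be the reflections of $\mathbb R^2$ in two lines through the origin at angle $2\pi/\ell$. Let $g\in G_i$ act by $\rho_i^{\chi_i(g)}$; this defines an orthogonal representation of $F$ in which every $s\in A_i$ acts as $\rho_i$. The product $\rho_1\rho_2$ is a rotation by $4\pi/\ell$. An element of $C_\ell$ acts as $(\rho_1\rho_2)^{\pm\ell/2}$, a rotation by $\pm2\pi$, so the representation factors through $G$. Its complexification is unitary and has no nonzero invariant vector, because the eigenvalues $e^{\pm4\pi i/\ell}$ of $\rho_1\rho_2$ differ from $1$. The unit vector bisecting the angle between the lines is at distance $\sin(\pi/\ell)$ from each, so each $\rho_i$ moves it by $2\sin(\pi/\ell)$.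
\end{proof}

\begin{remark}\label{rem:index}
In this representation the image of $F$ is dihedral of order $\ell$ and $W$ acts trivially, so $[F:\Lambda]=\ell$ by Lemma~\ref{lem:index}(a). For $n\ge3$, $G_i=\mathbb Z$, $S_i=\{1\}$, $m=1$ and $\ell$ even, the homomorphism $F\to\mathbb Z/2\mathbb Z$ sending $A$ to $1$ kills $W$, so $[F:\Lambda]=2$. The passage through $\Lambda$ cannot therefore be skipped.
\end{remark}

\section{The links are expanding}\label{sec:random}

It remains to show that the random relators lying in $W$ form a $\sigma$-expanding list. This needs two inputs: a positive proportion of the relators falls in $W$ while each $X_i$ has size of order $|C_\ell|^{1/3}$; and a bipartite graph with independent uniform edges has small $\sigma$ once its average degree exceeds a large multiple of the logarithm of its size.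

\subsection{Counting words}

We use the Perron--Frobenius theorem in this form: if $V$ is a real symmetric matrix with nonnegative entries and $V^2$ has positive entries, then the spectral radius $\lambda$ is a simple eigenvalue with a positive unit eigenvector $u$, and all other eigenvalues have modulus less than $\lambda$. By the spectral theorem, $\lambda^{-k}V^k\to uu^{*}$. Put $N_i=|X_i|$.

\begin{lemma}\label{lem:count}
There are $\lambda>1$ and $0<c_1<c_2$, depending only on $(\alpha_1,\dots,\alpha_n)$, such that for all large admissible $\ell$
\[
c_1\lambda^{\ell/3}\le N_i\le c_2\lambda^{\ell/3},\qquad c_1\lambda^\ell\le|C_\ell|\le c_2\lambda^\ell .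
\]
Hence $|W|/|C_\ell|\ge c_0:=c_1^3/c_2>0$.
\end{lemma}

\begin{proof}
The last claim follows from $|W|=N_1N_2N_3$. The number of words with type sequence $i_1,\dots,i_k$ is $\prod_j\alpha_{i_j}$.

Let $n=2$ and $\lambda=\sqrt{\alpha_1\alpha_2}$. Types alternate, so $|C_\ell|=2\lambda^\ell$ and $N_i=\lambda^{k_i}$, with $|k_i-\ell/3|\le2$. Some $G_i$ is not of order $2$, and for it $\alpha_i\ge2$: if $A_i=\{s\}$, symmetry gives $s=s^{-1}$ and $G_i=\langle s\rangle$ has order $2$. So $\lambda\ge\sqrt2$.

Let $n\ge3$, and let $V$ be the symmetric $n\times n$ matrix with $V_{ij}=\sqrt{\alpha_i\alpha_j}$ for $i\ne j$ and $V_{ii}=0$. In $V_{i_1i_2}V_{i_2i_3}\cdots V_{i_\ell i_1}$ each $\sqrt{\alpha_{i_j}}$ occurs twice, and the product vanishes unless the type sequence is cyclically reduced; so $|C_\ell|=\operatorname{tr}V^\ell$. In $V_{i_1i_2}\cdots V_{i_{k-1}i_k}$ the two end factors occur only once, so $N_i=\sqrt{\alpha_1\alpha_2}\,(V^{k_i-1})_{12}$. The entry $(V^2)_{ij}$ is at least $V_{ih}V_{hj}>0$ for $h\notin\{i,j\}$, so Perron--Frobenius applies. It gives $\lambda^{-\ell}|C_\ell|\to\operatorname{tr}uu^*=1$ and $\lambda^{-(k_i-1)}N_i\to\sqrt{\alpha_1\alpha_2}\,u_1u_2>0$,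 with $-3\le k_i-1-\ell/3\le1$. Finally $\lambda\ge\langle V\mathbf 1,\mathbf 1\rangle/n\ge n-1\ge2$, since the off-diagonal entries are at least $1$.
\end{proof}

The inequality $\lambda>1$ is the only place where the assumption for $n=2$ enters. In the excluded case $G_1=G_2=\mathbb Z/2\mathbb Z$ we have $|C_\ell|=2$ and $\lfloor2^d\rfloor=1$, so the model degenerates: $G$ is dihedral of order $\ell$ for every $d$.

\subsection{Random bipartite multigraphs}

We recall two tail bounds. The Chernoff bound states that a binomial variable with parameters $M,\theta$ satisfies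
\begin{equation}\label{eq:chernoff}
\mathbb P\big(\mathrm{Bin}(M,\theta)\le(1-\eta)M\theta\big)\le e^{-\eta^2M\theta/2}\qquad(0<\eta<1).
\end{equation}
The matrix Bernstein inequality \cite[Theorem 1.6]{Tropp} states: if $Z_1,\dots,Z_M$ are independent centered random $p\times q$ matrices with operator norms $\|Z_k\|\le\omega$, and $v=\max\big(\|\sum_k\mathbb EZ_kZ_k^*\|,\|\sum_k\mathbb EZ_k^*Z_k\|\big)$, then for $t\ge0$
\begin{equation}\label{eq:bernstein}
\mathbb P\Big(\Big\|\sum_kZ_k\Big\|\ge t\Big)\le(p+q)\exp\Big(-\frac{t^2/2}{v+\omega t/3}\Big).
\end{equation}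
The matrix $B$ of a random multigraph is a sum of independent matrix units, and its mean has rank one. A rank-one matrix does not affect the bound on the second singular value, so it suffices to bound $B-\mathbb EB$ from above by \eqref{eq:bernstein} and the degrees from below by \eqref{eq:chernoff}.

\begin{lemma}\label{lem:random}
Let $\Gamma$ be the bipartite multigraph on $P\sqcup Q$ whose $M\ge1$ edges are independent and uniform in $P\times Q$. Let $|P|,|Q|\le N$ and $0<\eta\le\frac14$. With probability at least $1-4N\exp(-0.3\,\eta^2M/N)$, the graph has no isolated vertex and $\sigma(\Gamma)\le\frac\eta{1-\eta}$.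
\end{lemma}

\begin{proof}
Put $p=|P|$, $q=|Q|$, $p_0=\min(p,q)$. The degree of a vertex of $P$ is $\mathrm{Bin}(M,1/p)$ and that of a vertex of $Q$ is $\mathrm{Bin}(M,1/q)$. By \eqref{eq:chernoff} and a union bound over at most $2N$ vertices, outside an event of probability at most $2Ne^{-\eta^2M/(2N)}$ all degrees in $P$ exceed $(1-\eta)M/p$ and all degrees in $Q$ exceed $(1-\eta)M/q$. In particular no vertex is isolated.

Let $J$ be the $p\times q$ matrix of ones, of norm $\sqrt{pq}$, and let $E_k$ be the matrix unit at the $k$-th edge $(x_k,y_k)$. Then $\mathbb EE_k=\frac1{pq}J$ and $B-\frac M{pq}J=\sum_kZ_k$ with $Z_k=E_k-\frac1{pq}J$ independent and centered, $\|Z_k\|\le1+\frac1{\sqrt{pq}}\le2$. Since $E_kE_k^*$ is the diagonal matrix unit at $x_k$,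
\[
0\le\mathbb EZ_kZ_k^*=\mathbb EE_kE_k^*-(\mathbb EE_k)(\mathbb EE_k)^*\le\tfrac1pI ,
\]
and exchanging the roles of $P$ and $Q$ gives $0\le\mathbb EZ_k^*Z_k\le\frac1qI$. So $v\le M/p_0$. Take $t=\eta M/\sqrt{pq}\le M/p_0$. Then $v+\frac23t\le\frac53M/p_0$ and $t^2\ge\eta^2M^2/(p_0N)$, so the exponent in \eqref{eq:bernstein} is at most $-0.3\,\eta^2M/N$, and $\|B-\frac M{pq}J\|\ge t$ has probability at most $2N\exp(-0.3\,\eta^2M/N)$.

Suppose neither exceptional event occurs. For any matrix $J'$ of rank one, $\sigma(\Gamma)\le\|\tilde B-J'\|$: if $p_0\geq2$, the plane spanned by the first two right singular vectors of $\tilde B$ contains a unit vector $e'\in\ker J'$, and $\|(\tilde B-J')e'\|=\|\tilde Be'\|\ge\sigma(\Gamma)$. With $J'=\frac M{pq}D_P^{-1/2}JD_Q^{-1/2}$,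
\[
\sigma(\Gamma)\le\|D_P^{-1/2}\|\,\Big\|B-\frac M{pq}J\Big\|\,\|D_Q^{-1/2}\|\le\frac{\sqrt{pq}}{(1-\eta)M}\cdot\frac{\eta M}{\sqrt{pq}}=\frac\eta{1-\eta}.\qedhere
\]
\end{proof}

The bound is useful once $M/N$ is a large multiple of $\log N$. The logarithm is natural: the expected number of isolated vertices in $P$ is $p(1-1/p)^M$, which is small only when $M$ exceeds about $p\log p$. For the links $\log N$ has order $\ell$, and this is the factor $\ell$ in Theorem~\ref{thm:quant}.

\begin{lemma}\label{lem:good}
For each $0<\sigma\le\frac13$ there is $K(\sigma)$, depending only on $\sigma$ and $(\alpha_1,\dots,\alpha_n)$, with the following property. Let $R\ge K(\sigma)\ell|C_\ell|^{1/3}$ for all large admissible $\ell$, let $r_1,\dots,r_R$ be independent and uniform in $C_\ell$, and let $\mathcal T$ be the list of the triples $(x_1,x_2,x_3)$ corresponding to those $r_j$ that lie in $W$. Then $\mathcal T$ is $\sigma$-expanding with overwhelming probability.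
\end{lemma}

\begin{proof}
Put $\eta=\frac\sigma{1+\sigma}\le\frac14$, so that $\frac\eta{1-\eta}=\sigma$, and let $K=K(\sigma)=14\,c_2\log\lambda/(\eta^2c_0c_1^{1/3})$. The number $M$ of triangles is $\mathrm{Bin}(R,\theta)$ with $\theta=|W|/|C_\ell|\ge c_0$, so \eqref{eq:chernoff} gives $\mathbb P(M<c_0R/2)\le e^{-c_0R/8}\to0$. Let $N=\max_iN_i$. By Lemma~\ref{lem:count}, $N\to\infty$ and $\log N\le\log c_2+\frac\ell3\log\lambda\le\ell\log\lambda$ for large $\ell$. If $M\ge c_0R/2$, then
\[
0.3\,\eta^2\frac MN\ge0.3\,\eta^2\,\frac{c_0K\ell\,c_1^{1/3}\lambda^{\ell/3}}{2c_2\lambda^{\ell/3}}\ge2\ell\log\lambda\ge2\log N .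
\]
Condition on the set of indices $j$ with $r_j\in W$, and suppose it has $M\ge c_0R/2$ elements. The corresponding $r_j$ are independent and uniform in $W$. Because $X_1\times X_2\times X_3\to W$ is a bijection, the triangles are independent and uniform in the product, and so the edges of $L_i$ are independent and uniform in $X_{i-1}\times X_i$; this is what the prescribed types were for. By Lemma~\ref{lem:random} and a union bound over the three links (which need not be independent of one another), the conditional probability that $\mathcal T$ is not $\sigma$-expanding is at most $3\cdot4N\cdot N^{-2}\to0$.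
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $\mathcal T$ be the list in Lemma~\ref{lem:good}; its members satisfy $x_1x_2x_3=1$ in $G$. The relators outside $W$ play no role, since Sections~\ref{sec:links}--\ref{sec:index} apply to any quotient of $F$ in which the triangles are trivial. Take $K=K(\frac13)$. With overwhelming probability $\mathcal T$ is $\frac13$-expanding, and then $G$ has (T) by Proposition~\ref{prop:T} and $\kappa(G,A)\ge\frac1{2\ell}$ by Proposition~\ref{prop:kappa}. This proves (1). For (2) put $\sigma=\min(\frac13,\frac\varepsilon3)$ and let $K\ge K(\sigma)$. Then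
\[
2(2-\beta)=2-\frac{2\sigma}{1-\sigma}\ge2-3\sigma\ge2-\varepsilon,
\]
and the claim is Lemma~\ref{lem:good} with Corollary~\ref{cor:lambda}(b). Part (3) is Proposition~\ref{prop:dihedral}; in the example $A_i=\{\pm1\}$ and $\chi_i$ is reduction modulo $2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $d>\frac13$. By Lemma~\ref{lem:count}, $|C_\ell|^{d-1/3}\ge(c_1\lambda^\ell)^{d-1/3}$ grows exponentially in $\ell$. Hence $\lfloor|C_\ell|^d\rfloor\ge\frac12|C_\ell|^d\ge K\ell|C_\ell|^{1/3}$ for all large admissible $\ell$, and Theorem~\ref{thm:quant} applies.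
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe, and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{EKMNS}
Eduard Einstein, Suraj Krishna M S, MurphyKate Montee, Thomas Ng, and Markus Steenbock, \emph{Random Quotients of Free Products}, arXiv:2502.08630 (2025).

\bibitem{Tropp}
Tropp, \emph{Found. Comput. Math.} 12 (2012).

\end{thebibliography}
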